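\title{Free factors of quasiprojective groups}

\begin{abstract}
A group is quasiprojective if it is the fundamental group of a smooth connected complex quasiprojective variety. We prove that a free product $A*B$ of nontrivial groups is quasiprojective if and only if $A$ and $B$ are free products of finitely many cyclic groups. In particular, the factors of a quasiprojective free product are quasiprojective. The main step shows that a quasiprojective group with positive first $\ell^2$-Betti number is, modulo a finite normal subgroup, the orbifold fundamental group of an algebraic curve. From an $\ell^2$-cocycle we build a bounded pluriharmonic function of finite energy on the universal cover of a quasiprojective surface, and from this function a fibration of the surface over a curve. The same method characterizes the quasiprojective groups with positive first $\ell^2$-Betti number and those with more than one end.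
\end{abstract}

\section{Introduction}\label{sec:intro}

A group is called \emph{quasiprojective} if it is the fundamental group of a smooth connected complex quasiprojective variety. Such a variety has the homotopy type of a finite complex, so quasiprojective groups are finitely generated. The following question comes from Biswas and Mj \cite{BM}.

\begin{quote}
\emph{Let $A$ and $B$ be groups such that the free product $A*B$ is quasiprojective. Does it follow that $A$ and $B$ are quasiprojective?}
\end{quote}

If $A$ is trivial the answer is yes, because $B=A*B$ and $A=\pi_1(\mathbb P^1)$; the same holds with the roles of $A$ and $B$ exchanged. So let both factors be nontrivial. Then $A$ has infinite index in $A*B$, and a variety $X$ with $\pi_1(X)=A*B$ does not come with a variety for $A$. The covering of $X$ with group $A$ has infinite degree and need not be algebraic: for $X=\mathbb P^1\setminus\{0,1,\infty\}$, whose group is $\mathbb Z*\mathbb Z$, the covering that belongs to the loop around $0$ is a punctured disc, and no algebraic curve carries a bounded nonconstant holomorphic function. A positive answer therefore has to come from knowing all quasiprojective free products.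

Which ones are easy to find? The complement of $r+1$ points in $\mathbb P^1$ gives the free group $\mathbf F_r$. Torsion is also possible. By a theorem of Serre, every finite group $H$ acts freely on some simply connected smooth projective variety $Y$ (a complete intersection of dimension at least $2$), so $H=\pi_1(Y/H)$ is quasiprojective. The two constructions can be combined. Let $\iota$ be a free involution of such a $Y$, and let $X$ be the quotient of $\mathbb C^*\times Y$ by $(z,y)\mapsto(z^{-1},\iota y)$. The universal cover of $X$ is $\mathbb C\times Y$, and the deck group is generated by $(u,y)\mapsto(u+1,y)$ and $(u,y)\mapsto(-u,\iota y)$. This is the infinite dihedral group $\mathbb Z_2*\mathbb Z_2$, where $\mathbb Z_m$ denotes the cyclic group of order $m$. The function $z+z^{-1}$ maps $X$ onto $\mathbb C$, with fiber $Y$ over general points and with double fibers over $\pm2$. In these examples the free product structure comes from a noncompact curve onto which the variety maps, and the factors are cyclic. If nothing else occurs, the answer to the question is yes. This is what we prove.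

\begin{theorem}\label{thm:free}
Let $A$ and $B$ be nontrivial groups. Then $A*B$ is quasiprojective if and only if $A$ and $B$ are both free products of finitely many cyclic groups. In that case $A$ and $B$ are themselves quasiprojective.
\end{theorem}

So the question has a positive answer for arbitrary $A$ and $B$. The converse implication fails: $\mathbb Z^2=\pi_1(\mathbb C^*\times\mathbb C^*)$ and $\mathbb Z$ are quasiprojective, but $\mathbb Z^2*\mathbb Z$ is not, because an abelian free product has at most one nontrivial factor and $\mathbb Z^2$ is not cyclic.

The groups that come from curves with multiple fibers are described as follows. An \emph{orbifold curve} $(C,m)$ is a smooth connected complex algebraic curve $C$, compact or not, with finitely many points $c_1,\dots,c_k$ and multiplicities $m_j\ge2$. Let $\mu_j$ be a small loop around $c_j$. The \emph{orbifold fundamental group} $\pi_1^{\mathrm{orb}}(C,m)$ is the quotient of $\pi_1(C\setminus\{c_1,\dots,c_k\})$ by the normal closure of the elements $\mu_j^{m_j}$. If $C$ has genus $g$ and $r$ punctures, the \emph{orbifold Euler characteristic} is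
\[
\chi^{\mathrm{orb}}(C,m)=2-2g-r-\sum_{j=1}^k\Bigl(1-\frac1{m_j}\Bigr).
\]
If $r\ge1$, then $\pi_1(C\setminus\{c_j\})$ is free of rank $2g+r-1+k$ with a basis that contains $\mu_1,\dots,\mu_k$, and so
\begin{equation}\label{eq:open}
\pi_1^{\mathrm{orb}}(C,m)\cong\mathbf F_{2g+r-1}*\mathbb Z_{m_1}*\dots*\mathbb Z_{m_k}\qquad(r\ge1).
\end{equation}
Thus the orbifold groups of noncompact curves are exactly the free products of finitely many cyclic groups (the trivial group is the empty product), and genus $0$ suffices to realize all of them.

The property of $A*B$ that the proof uses is the positivity of the first $\ell^2$-Betti number $\beta_1^{(2)}$, whose definition is recalled in Section~\ref{sec:cocycles}. The method gives two further results.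

\begin{theorem}\label{thm:betti}
For a group $G$ the following are equivalent:
\begin{enumerate}
\item[(i)] $G$ is quasiprojective and $\beta_1^{(2)}(G)>0$;
\item[(ii)] there is an exact sequence $1\to F\to G\to\pi_1^{\mathrm{orb}}(C,m)\to1$ with $F$ finite and $\chi^{\mathrm{orb}}(C,m)<0$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:ends}
Let $G$ be a finitely generated group with more than one end. Then $G$ is quasiprojective if and only if $G$ has a finite normal subgroup $F$ such that $G/F$ is a free product of finitely many cyclic groups. In that case every finitely generated subgroup of $G$ is quasiprojective.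
\end{theorem}

All three theorems rest on one statement.

\begin{theorem}\label{thm:fib}
Let $G$ be a quasiprojective group with $\beta_1^{(2)}(G)>0$. Then there are an orbifold curve $(C,m)$ and an exact sequence $1\to F\to G\to\pi_1^{\mathrm{orb}}(C,m)\to1$ with $F$ finite.
\end{theorem}

To prove it we write $G=\pi_1(X)$ with $X$ a surface and construct a map from $X$ onto a curve whose general fiber has finite image in $G$. The hypothesis provides an affine isometric action of $G$ on the Hilbert space $\ell^2G$ without almost fixed points, in which the loops around the divisor at infinity have fixed points (Section~\ref{sec:cocycles}). Such an action yields a bounded pluriharmonic function $U$ of finite energy on the universal cover of $X$ (Section~\ref{sec:harmonic}). The holomorphic form $\partial U$ defines a foliation that is invariant under $G$, almost all of its leaves have finite area, and their images in $X$ are algebraic curves (Section~\ref{sec:leaves}). Uncountably many disjoint algebraic curves force a fibration (Section~\ref{sec:fibration}). Section~\ref{sec:model} shows these objects in the case $G=\mathbb Z*\mathbb Z$. Section~\ref{sec:realize} contains the converse construction, and Section~\ref{sec:proofs}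 deduces Theorems~\ref{thm:free}, \ref{thm:betti} and~\ref{thm:ends}.

\section{Cocycles with values in $\ell^2G$}\label{sec:cocycles}

In this section $G$ is a group with generators $s_1,\dots,s_n$.

\subsection{Von Neumann dimension}
Let $\ell^2G$ be the complex Hilbert space of square-summable families $\xi=(\xi_g)_{g\in G}$, with orthonormal basis $(\delta_g)$. The left regular representation is $(\lambda(h)\xi)_g=\xi_{h^{-1}g}$, so $\lambda(h)\delta_g=\delta_{hg}$. It commutes with the right translations $\delta_g\mapsto\delta_{gh}$. Let $L(G)$ be the von Neumann algebra generated by $\lambda(G)$; its elements commute with right translations, and it has the trace $\operatorname{tr}(T)=\langle T\delta_e,\delta_e\rangle$. For a closed subspace $V\subset(\ell^2G)^k$ that is invariant under right translations, with orthogonal projection $P_V$, the \emph{von Neumann dimension} is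
\[
\dim V=\dim_GV=\sum_{j=1}^k\langle P_V\delta_e^{(j)},\delta_e^{(j)}\rangle\in[0,k],
\]
where $\delta_e^{(j)}$ is the vector $\delta_e$ in the $j$-th summand. For finite $G$ this is the complex dimension divided by $|G|$. We use the following properties \cite[Ch.~1]{Luck}.
\begin{enumerate}
\item[(D1)] The dimension is monotone, additive on orthogonal sums, vanishes only for $V=0$, and $\dim\ell^2G=1$.
\item[(D2)] If $T\colon V\to V'$ is bounded and commutes with right translations, then $\dim\ker T+\dim\overline{\operatorname{im}T}=\dim V$.
\item[(D3)] If $Q\in L(G)$ is a projection, then $\dim Q\ell^2G=\operatorname{tr}(Q)$.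
\end{enumerate}
For a subgroup $H\le G$ let $(\ell^2G)^H$ be the space of vectors fixed by $\lambda(H)$. Then
\begin{equation}\label{eq:inv}
\dim(\ell^2G)^H=1/|H|,
\end{equation}
with $1/|H|=0$ for infinite $H$. Indeed, for finite $H$ the projection onto this space is $|H|^{-1}\sum_{h\in H}\lambda(h)$, of trace $1/|H|$; for infinite $H$ a fixed vector is constant on the infinite cosets $Hg$, hence zero.

\subsection{Cocycles and affine actions}
A \emph{cocycle} is a map $b\colon G\to\ell^2G$ with $b(gh)=b(g)+\lambda(g)b(h)$. Equivalently,
\[
\mathcal A(g)\xi=\lambda(g)\xi+b(g)
\]
is an action of $G$ on $\ell^2G$ by affine isometries with linear part $\lambda$. Let $Z^1=Z^1(G;\ell^2G)$ be the space of cocycles. Any tuple $(\xi_j)\in(\ell^2G)^n$ defines a cocycle on the free group on the $s_j$ with $b(s_j)=\xi_j$. The cocycle rule and $b(g^{-1})=-\lambda(g^{-1})b(g)$ express its value on a word $w$ as $\sum_j\lambda(x_j)\xi_j$ with $x_j\in\mathbb ZG$ depending only on $w$ (the Fox derivatives of $w$). The cocycle descends to $G$ exactly when it vanishes on all relators. Hence $b\mapsto(b(s_j))_j$ identifies $Z^1$ with a closed right-invariant subspace of $(\ell^2G)^n$, and each evaluation $b\mapsto b(g)$ is bounded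 and commutes with right translations. By (D2), $\dim Z^1$ does not depend on the generators.

For $\eta\in\ell^2G$ the \emph{coboundary} $c_\eta(g)=(\lambda(g)-1)\eta$ is a cocycle, and $B^1$ denotes the space of coboundaries. Since $\mathcal A(g)a-a=b(g)+c_a(g)$, a cocycle $b$ lies in $B^1$ if and only if $\mathcal A$ has a fixed point, and
\begin{equation}\label{eq:almost}
b\in\overline{B^1}\iff\text{there are }a_k\in\ell^2G\text{ with }\|\mathcal A(s_j)a_k-a_k\|\to0\text{ for all }j.
\end{equation}
The map $\eta\mapsto c_\eta$ has kernel $(\ell^2G)^G$, so $\dim\overline{B^1}=1-1/|G|$. The \emph{first $\ell^2$-Betti number} is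
\[
\beta_1^{(2)}(G)=\dim Z^1-\dim\overline{B^1}.
\]
It measures how many affine actions with linear part $\lambda$ have no almost fixed points. A finite group of affine isometries fixes the barycenter of any orbit, so for finite $G$ we have $Z^1=B^1$, $\beta_1^{(2)}(G)=0$ and $\dim Z^1<1$. For infinite $G$ we have $\beta_1^{(2)}(G)=\dim Z^1-1$. In all cases
\begin{equation}\label{eq:gt1}
\beta_1^{(2)}(G)>0\iff\dim Z^1>1 ,
\end{equation}
and these conditions imply that $G$ is infinite.

\subsection{Splittings over finite subgroups}
A splitting of $G$ produces cocycles: one takes different coboundaries on the pieces, in such a way that they agree on the common subgroup.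

\begin{lemma}\label{lem:split}
\begin{enumerate}
\item[(a)] If $G=A*_FB$ with $F$ finite, then $\dim Z^1\ge1+\frac1{|F|}-\frac1{|A|}-\frac1{|B|}$.
\item[(b)] If $G=\langle A,t\mid tft^{-1}=\varphi(f),\ f\in F\rangle$ is an HNN extension with $F\le A$ finite, then $\dim Z^1\ge1+\frac1{|F|}-\frac1{|A|}$.
\end{enumerate}
\end{lemma}

\begin{proof}
A cocycle is a homomorphism from $G$ to the group of affine isometries with linear part $\lambda$. So it may be prescribed on the pieces of the splitting, provided the defining relations are respected.

(a) For $\xi\in(\ell^2G)^F$ let $b_\xi$ be the cocycle that equals $0$ on $A$ and $c_\xi$ on $B$; both prescriptions vanish on $F$. The map $(\ell^2G)^F\oplus\ell^2G\to Z^1$, $(\xi,\eta)\mapsto b_\xi+c_\eta$, is bounded and commutes with right translations. A pair is in its kernel if and only if $c_\eta$ vanishes on $A$ and $c_{\xi+\eta}$ vanishes on $B$. Thus $(\xi,\eta)\mapsto(\eta,\xi+\eta)$ maps the kernel isomorphically onto $(\ell^2G)^A\oplus(\ell^2G)^B$; it is onto because the difference of a $B$-fixed and an $A$-fixed vector is $F$-fixed. Now (D2) and \eqref{eq:inv} give the bound.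

(b) For $\xi\in(\ell^2G)^{\varphi(F)}$ let $b_\xi$ be $0$ on $A$ and $b_\xi(t)=\xi$. The relations hold, since for $f\in F$
\[
b_\xi(tft^{-1})=\xi+\lambda(tf)b_\xi(t^{-1})=\xi-\lambda(\varphi(f))\xi=0=b_\xi(\varphi(f)).
\]
A pair $(\xi,\eta)$ satisfies $b_\xi+c_\eta=0$ if and only if $\eta\in(\ell^2G)^A$ and $\xi=-(\lambda(t)-1)\eta$. Every $\eta\in(\ell^2G)^A$ occurs, because $\eta$ is fixed by $\varphi(F)\le A$ and $\lambda(t)\eta$ is fixed by $tFt^{-1}=\varphi(F)$. So the kernel has dimension $1/|A|$, while the source has dimension $1+1/|F|$.
\end{proof}

For nontrivial $A,B$ and $F=1$ the bound in (a) exceeds $1$ unless $|A|=|B|=2$.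

\subsection{Fixed points for finitely many elements}
The geometric construction needs a cocycle outside $\overline{B^1}$ for which certain given elements have fixed points. For $\gamma$ of infinite order this means that $b(\gamma)$ lies in the image of $\lambda(\gamma)-1$. This image is dense, since the adjoint $\lambda(\gamma^{-1})-1$ is injective by \eqref{eq:inv}, but it is not everything (Section~\ref{sec:model} exhibits a missing vector). So the condition does not define a closed subspace, and dimension counts do not apply to it directly. We replace it by a stronger, closed condition of arbitrarily small codimension.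

\begin{lemma}\label{lem:good}
Suppose $\dim Z^1>1$, and let $\gamma_1,\dots,\gamma_l\in G$. Then there is $b\in Z^1\setminus\overline{B^1}$ such that every conjugate of every $\gamma_i^{\pm1}$ has a fixed point under the action $\mathcal A$ defined by $b$.
\end{lemma}

\begin{proof}
If $\mathcal A(\gamma)\zeta=\zeta$, then $g\gamma^{\pm1}g^{-1}$ fixes $\mathcal A(g)\zeta$, so it suffices to treat the $\gamma_i$. Elements of finite order have fixed points for every $b$, so we may assume that all $\gamma_i$ have infinite order. Let $Q_i\in L(G)$ be the spectral projection of the unitary operator $\lambda(\gamma_i)$ for the arc $\{|z|=1,\ |z-1|<\varepsilon\}$. The spectral measure of $\lambda(\gamma_i)$ at $\delta_e$ has the moments $\langle\lambda(\gamma_i)^k\delta_e,\delta_e\rangle=0$ for $k\ne0$, so it is the normalized Haar measure of the circle. Therefore $\operatorname{tr}(Q_i)$ is the normalized length of the arc and tends to $0$ with $\varepsilon$. Let $Z'$ be the kernel of the map $Z^1\to\bigoplus_iQ_i\ell^2G$, $b\mapsto(Q_ib(\gamma_i))_i$. By (D2) and (D3), for small $\varepsilon$,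
\[
\dim Z'\ge\dim Z^1-\sum_i\operatorname{tr}(Q_i)>1\ge\dim\overline{B^1}.
\]
By monotonicity there is $b\in Z'\setminus\overline{B^1}$. The vector $b(\gamma_i)$ lies in $(1-Q_i)\ell^2G$, and on this subspace $\lambda(\gamma_i)-1$ is invertible because $|z-1|\ge\varepsilon$ on the spectrum. So $b(\gamma_i)=-(\lambda(\gamma_i)-1)\zeta_i$ for some $\zeta_i$, which says $\mathcal A(\gamma_i)\zeta_i=\zeta_i$.
\end{proof}

This lemma is the only place where the proof of Theorem~\ref{thm:fib} uses the strict inequality $\dim Z^1>1$, apart from the remark that $G$ is infinite.

\subsection{Finite index subgroups and curves}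
The last two computations are needed only for Theorem~\ref{thm:betti}.

\begin{lemma}\label{lem:index}
If $G$ is infinite and $N\le G$ has finite index $\nu$, then $\beta_1^{(2)}(N)=\nu\,\beta_1^{(2)}(G)$.
\end{lemma}

\begin{proof}
Under right translation by $N$, the space $\ell^2G$ is the sum of the $\nu$ copies $\ell^2(tN)$ of $\ell^2N$. For a right $G$-invariant $V$ we have $\langle P_V\delta_t^{(j)},\delta_t^{(j)}\rangle=\langle P_V\delta_e^{(j)},\delta_e^{(j)}\rangle$, so $\dim_NV=\nu\dim_GV$. Consider
\[
r\colon Z^1(G;\ell^2G)\to Z^1(N;\ell^2N),\qquad r(b)(h)=b(h)|_N\quad(h\in N),
\]
a bounded map that commutes with right translation by $N$. The assignment $\xi\mapsto(g\mapsto(\lambda(g)\xi)|_N)$ identifies the $G$-module $\ell^2G$ with the module coinduced from the $N$-module $\ell^2N$, so by Shapiro's lemma $r$ induces a bijection on $Z^1/B^1$. Moreover $r(c_\eta)=c_{\eta|_N}$, so $r$ maps coboundaries onto coboundaries. Hence $r$ is onto, and its kernel consists of the $c_\eta$ with $\eta|_N\in(\ell^2N)^N=0$. As $\eta\mapsto c_\eta$ is injective, $\dim_N\ker r=\dim_N\ell^2(G\setminus N)=\nu-1$. By (D2), $\nu(\beta_1^{(2)}(G)+1)=(\nu-1)+(\beta_1^{(2)}(N)+1)$.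
\end{proof}

\begin{lemma}\label{lem:curve}
If $C$ is a smooth connected algebraic curve and $N=\pi_1(C)$ is infinite, then $\beta_1^{(2)}(N)=-\chi(C)$.
\end{lemma}

\begin{proof}
If $C$ is noncompact, $N$ is free of rank $1-\chi(C)$, there are no relators, and $\dim Z^1=1-\chi(C)$. If $C$ is compact of genus $g\ge1$, then $N=\langle x_1,y_1,\dots,x_g,y_g\mid w\rangle$ with $w=\prod_i[x_i,y_i]$, and $Z^1$ is the kernel of the map $(\ell^2N)^{2g}\to\ell^2N$ that evaluates at $w$. If all generators except $x_1$ have value $0$ and $b(x_1)=\xi$, then $b(w)=(1-\lambda(x_1y_1x_1^{-1}))\xi$. Since $y_1$ has infinite order, these vectors are dense. So $\dim Z^1=2g-1=1-\chi(C)$ again.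
\end{proof}

\section{The case of the thrice-punctured sphere}\label{sec:model}

Let $C=\mathbb C\setminus\{0,1\}$ and $X=C\times\mathbb P^1$. Take the base point $1/2$ in $C$, a loop $s$ around $0$ in the half-plane $\operatorname{Re}z\le1/2$ and a loop $t$ around $1$ in the half-plane $\operatorname{Re}z\ge1/2$, both counterclockwise. Then $G=\pi_1(X)=\langle s\rangle*\langle t\rangle$, and $st$ is freely homotopic to a loop around $\infty$. The proof of Theorem~\ref{thm:fib} has to recover the projection $X\to C$ from the inequality $\dim Z^1=2>1$.

\subsection*{The end of the argument}
The universal cover is $\mathbb D\times\mathbb P^1$, with $\mathbb D$ the unit disc with coordinate $u$. The function $U=\operatorname{Re}u$ is bounded and pluriharmonic. For any product K\"ahler form $\omega$ pulled back from $X$, its energy is a constant multiple of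
\[
\int_{\mathbb D\times\mathbb P^1}\tfrac i2\,du\wedge d\bar u\wedge\omega=\pi\cdot\operatorname{Area}(\mathbb P^1)<\infty .
\]
The holomorphic form $2\partial U=du$ has the primitive $u$. The level sets $\{u\}\times\mathbb P^1$ have finite area, $G$ permutes them, and their images in $X$ are the fibers of $X\to C$.

Two variations show what the hypothesis excludes. For $C\times\mathbb C^*$ the universal cover is $\mathbb D\times\mathbb C$. The function $\operatorname{Re}u$ is still bounded and pluriharmonic, but each level set $\{u\}\times\mathbb C$ is an infinite cyclic cover of the fiber $\mathbb C^*$ and has infinite area, so the energy is infinite. Accordingly $\dim Z^1\le1$ for $\mathbf F_2\times\mathbb Z$: if $z$ is central of infinite order, then $(\lambda(z)-1)b(g)=(\lambda(g)-1)b(z)$ and $\lambda(z)-1$ is injective, so $b\mapsto b(z)$ is injective. For $\mathbb C^*\times\mathbb P^1$, and for the variety with group $\mathbb Z_2*\mathbb Z_2$ in the introduction, the universal cover is the product of $\mathbb C$ and a compact factor. A bounded pluriharmonic function is constant along the compact factor, hence constant by Liouville's theorem. The method has no input there, and this is why the case $|A|=|B|=2$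 of Theorem~\ref{thm:free} is treated separately.

\subsection*{The beginning of the argument}
Let $b$ be a cocycle and $f$ a map from the universal cover to $\ell^2G$ with $f(hx)=\mathcal A(h)f(x)$. Its coordinate $f_e=\langle f,\delta_e\rangle$ satisfies $f_e(hx)=f(x)_{h^{-1}}+b(h)_e$. For fixed $x$ the first term tends to $0$ as $h\to\infty$, so along an orbit $f_e$ behaves like the function $h\mapsto b(h)_e$. Take the cocycle $b=b_{\delta_e}$ of Lemma~\ref{lem:split}(a), which vanishes on $A=\langle s\rangle$ and has $b(h)=\delta_h-\delta_e$ on $B=\langle t\rangle$. For a reduced word $h=x_1\cdots x_k$, with letters alternately in $A\setminus\{e\}$ and $B\setminus\{e\}$,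
\[
b(h)=\sum_{i:\ x_i\in B}\bigl(\delta_{x_1\cdots x_i}-\delta_{x_1\cdots x_{i-1}}\bigr).
\]
So $b(h)_e=-1$ if $h$ begins with a letter of $B$, and $b(h)_e=0$ otherwise. The function $f_e$ wants to be $0$ on one side of a wall and $-1$ on the other. The wall is a lift of the line $\operatorname{Re}z=1/2$. This line is the fixed set of the isometry $z\mapsto1-\bar z$ of the hyperbolic metric of $C$, so its lift is a complete geodesic, which we may take to be the imaginary axis in the upper half-plane. The bounded harmonic function with boundary values $0$ and $-1$ on the two sides is $-\arg(u)/\pi$, and its energy $\frac1\pi\int_0^\infty\frac{dr}r$ is infinite. The wall runs into the puncture at $\infty$, and the energy accumulates there.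

The cocycle detects this defect. The loops $s$ and $t$ fix $0$ and $-\delta_e$, but $\gamma=st$ has no fixed point. Indeed $b(\gamma)=\delta_\gamma-\delta_s$ and $s\notin\langle\gamma\rangle$. The coordinates of $\mathcal A(\gamma)\zeta=\zeta$ at the elements $\gamma^k$ read $\zeta_{\gamma^k}=\zeta_{\gamma^{k-1}}$ for $k\ne1$ and $\zeta_\gamma=\zeta_e+1$. So $\zeta_{\gamma^k}$ is constant for $k\le0$ and for $k\ge1$, with different constants, which is impossible in $\ell^2G$. If on the other hand the loop around a puncture has a fixed point $\zeta$, then near that puncture an equivariant map can be chosen locally constant, and it costs no energy. Lemma~\ref{lem:good} arranges this at all three punctures: each condition lowers the dimension $2$ by a small amount, and the remainder still exceeds $\dim\overline{B^1}=1$.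

\section{A bounded pluriharmonic function of finite energy}\label{sec:harmonic}

In Sections~\ref{sec:harmonic} and~\ref{sec:leaves}, $G$ is a quasiprojective group with $\dim Z^1>1$ and generators $s_1,\dots,s_n$.

\subsection{The surface and its metric}
Let $G=\pi_1(X)$. By the Lefschetz theorem for generic hyperplane sections of smooth quasiprojective varieties (Hamm--L\^e; Goresky--MacPherson \cite[Part~II]{GM}), if $\dim X\ge3$ then a generic hyperplane section of $X$ is smooth and connected and has the same fundamental group. So we may assume $\dim X\le2$. The case $\dim X=0$ is excluded since $G$ is infinite, and a curve $X$ may be replaced by $X\times\mathbb P^1$. Thus $X$ is a surface. By Hironaka's theorem, $X=\bar X\setminus D$ with $\bar X$ smooth projective and $D=\bigcup_iD_i$ a simple normal crossing divisor, possibly empty: the $D_i$ are smooth irreducible curves, and in suitable local coordinates $D$ is empty, $\{z_1=0\}$ or $\{z_1z_2=0\}$. Let $p\colon\tilde X\to X$ be the universal cover, with deck group $G$.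

We recall the notion of a meridian. Let $M$ be a connected complex manifold and $Z\subset M$ a closed hypersurface with irreducible components $Z_i$. A \emph{meridian} of $Z_i$ is the boundary of a small disc transverse to $Z_i$ at a smooth point of $Z$, joined to the base point by a path in $M\setminus Z$. The meridians of $Z_i$ are determined up to conjugacy and inversion, and
\begin{equation}\label{eq:meridian}
\pi_1(M)=\pi_1(M\setminus Z)/\langle\!\langle\text{meridians of the }Z_i\rangle\!\rangle,
\end{equation}
where $\langle\!\langle\ \rangle\!\rangle$ denotes the normal closure. Also $M\setminus Z$ is connected. Let $\gamma_i\in G$ be a meridian of $D_i$, and fix a cocycle $b\in Z^1\setminus\overline{B^1}$ as in Lemma~\ref{lem:good} for these elements, with affine action $\mathcal A$.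

Let $\omega_0$ be a K\"ahler form on $\bar X$. On $X$ it has finite volume but is not complete when $D\neq\emptyset$, and integration by parts on $\tilde X$ requires completeness. A metric with cusps along $D$ has both properties.

\begin{lemma}\label{lem:metric}
There is a K\"ahler form $\omega$ on $X$ that is complete, has finite volume and satisfies $\omega\ge\omega_0$.
\end{lemma}

\begin{proof}
Let $\tau_i$ be the canonical section of $\mathcal O(D_i)$. Choose a Hermitian metric on this bundle, scaled so that $\psi_i=-\log|\tau_i|^2>1$. Near a point of $D_i=\{z_i=0\}$ we have $\psi_i=-\log|z_i|^2+(\text{smooth})$, so $i\partial\bar\partial\psi_i$ extends to a smooth form on $\bar X$. Put $\eta_i=i\,\partial\log\psi_i\wedge\bar\partial\log\psi_i\ge0$. Then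
\[
-i\partial\bar\partial\log\psi_i=-\frac{i\partial\bar\partial\psi_i}{\psi_i}+\eta_i ,
\]
and the first term lies between $\pm\mathrm{const}\cdot\omega_0$ because $\psi_i>1$. So for suitable constants $c,c'$ the closed form $\omega=c\,\omega_0-\sum_ii\partial\bar\partial\log\psi_i$ satisfies
\[
\omega_0+\sum_i\eta_i\le\omega\le c'\omega_0+\sum_i\eta_i .
\]
By the lower bound $\omega$ is K\"ahler, $\omega\ge\omega_0$, and each $d\log\psi_i$ has bounded $\omega$-norm. The function $\sum_i\log\psi_i$ is therefore Lipschitz; it tends to $\infty$ along $D$, so closed bounded subsets of $X$ are compact and $\omega$ is complete. For the volume, work in a coordinate polydisc. If $D_i=\{z_i=0\}$ there, then $\partial\psi_i=-dz_i/z_i+(\text{smooth})$ gives $\eta_i\le\mathrm{const}\,|z_i|^{-2}(\log|z_i|)^{-2}\omega_0$ near the center; the $\eta_i$ of the other components are bounded. Since $\eta_i\wedge\eta_i=0$, the upper bound gives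
\[
\omega^2\le\mathrm{const}\cdot\prod_i\bigl(1+|z_i|^{-2}(\log|z_i|)^{-2}\bigr)\,\omega_0^2 ,
\]
the product being over the local branches of $D$. Each factor depends on one variable and is integrable, since $\int_0^{1/2}\frac{dr}{r(\log r)^2}<\infty$. Finitely many such neighborhoods cover $\bar X$.
\end{proof}

From now on norms, volumes and areas on $X$ and $\tilde X$ refer to $\omega$ and its pullback, unless $\omega_0$ is indicated. The group $G$ acts on $\tilde X$ by holomorphic isometries, and $\tilde X$ is complete, so closed bounded subsets are compact (Hopf--Rinow). Fix $x_0\in\tilde X$. The functions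
\begin{equation}\label{eq:cutoff}
\chi_R(x)=\max\bigl(0,\min(1,2-d(x,x_0)/R)\bigr)
\end{equation}
are Lipschitz with compact support, equal $1$ on the ball $B(x_0,R)$, and satisfy $0\le\chi_R\le1$ and $|d\chi_R|\le1/R$ almost everywhere.

\subsection{An equivariant map of finite energy}
A map $f\colon\tilde X\to\ell^2G$ is \emph{equivariant} if $f(gx)=\mathcal A(g)f(x)$. Write $f_g=\langle f,\delta_g\rangle$ and $|df|^2=\sum_g|df_g|^2$. Taking the coordinate at $e$ in the equivariance relation gives $f_e\circ h=f_{h^{-1}}+b(h)_e$. The function $|df|^2$ is $G$-invariant and descends to $X$, and summing over the translates of a fundamental domain we obtain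
\begin{equation}\label{eq:energy}
\int_{\tilde X}|df_e|^2=\int_X|df|^2 .
\end{equation}
This identity is the reason for working with $\ell^2G$: finite energy downstairs for the vector-valued map is finite energy upstairs for a single function.

\begin{proposition}\label{prop:map}
There is a smooth equivariant map $f\colon\tilde X\to\ell^2G$ with $\int_X|df|^2<\infty$.
\end{proposition}

\begin{proof}
We glue locally constant equivariant maps. Cover $\bar X$ by finitely many coordinate polydiscs $V_a$ in which $D$ is empty, $\{z_1=0\}$ or $\{z_1z_2=0\}$. Let $P$ be a connected component of $p^{-1}(V_a\cap X)$. Its stabilizer is the image of $\pi_1(V_a\cap X)$ in $G$ for a suitable choice of base points, so it is trivial, generated by one meridian, or generated by two commuting meridians $\mu,\mu'$. In each case it has a fixed point under $\mathcal A$. For one meridian this is the choice of $b$. For two, suppose first that one of them, say $\mu$, has infinite order. The difference of two fixed points of $\mathcal A(\mu)$ is fixed by $\lambda(\mu)$, hence is $0$ by \eqref{eq:inv}. So $\mathcal A(\mu)$ has exactly one fixed point, and $\mathcal A(\mu')$, which commutes with $\mathcal A(\mu)$, fixes it. If both have finite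 order, they generate a finite group, which fixes a barycenter.

Let $\zeta$ be a fixed point of the stabilizer of $P$. As $V_a\cap X$ is connected, $G$ permutes the components of $p^{-1}(V_a\cap X)$ transitively, and the rule $\sigma_a=\mathcal A(g)\zeta$ on $gP$ defines a locally constant equivariant map $\sigma_a$ on $p^{-1}(V_a\cap X)$. Let $(\rho_a)$ be a smooth partition of unity on $\bar X$ with $\operatorname{supp}\rho_a\subset V_a$, and put $f=\sum_a(\rho_a\circ p)\,\sigma_a$. This map is smooth, and it is equivariant because $\mathcal A(g)$ is affine and $\sum_a\rho_a=1$.

Since $\sum_ad\rho_a=0$, at a point over $\{\rho_{a'}>0\}$ we have $df=\sum_ad(\rho_a\circ p)\,(\sigma_a-\sigma_{a'})$, and the $a$-th term vanishes unless the point lies over $K_{aa'}=\operatorname{supp}\rho_a\cap\operatorname{supp}\rho_{a'}$. The function $\|\sigma_a-\sigma_{a'}\|$ is $G$-invariant, so it descends to a locally constant function on $V_a\cap V_{a'}\cap X$. Each component of $V_a\cap V_{a'}$ stays connected when $D$ is removed, and the compact set $K_{aa'}$ meets only finitely many of these components. So the function takes finitely many values on $K_{aa'}\cap X$. The forms $d\rho_a$ are bounded for $\omega_0$, and $\omega\ge\omega_0$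 makes covectors shorter. Hence $|df|\le|df|_{\omega_0}\le\mathrm{const}$, and the energy is finite because the volume is.
\end{proof}

\subsection{From the map to a harmonic function}
By \eqref{eq:energy}, $df_e$ is an $L^2$ form on $\tilde X$. We want to minimize the energy among compactly supported perturbations of $f_e$. There are two dangers. The infimum could be $0$; the condition $b\notin\overline{B^1}$ excludes this. The minimizer could be unbounded, whereas Lemma~\ref{lem:wedge} below needs a bound; a truncation takes care of that.

\begin{lemma}\label{lem:notin}
The form $df_e$ is not in the $L^2$-closure of $\{d\varphi:\varphi\in C_c^\infty(\tilde X;\mathbb C)\}$.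
\end{lemma}

\begin{proof}
Suppose $d\varphi_k\to df_e$ in $L^2$ with $\varphi_k\in C_c^\infty(\tilde X;\mathbb C)$. Define $\hat\varphi_k\colon\tilde X\to\ell^2G$ by $\hat\varphi_k(x)_g=\varphi_k(g^{-1}x)$; locally only finitely many coordinates are nonzero. Then $\hat\varphi_k(hx)_g=\varphi_k((h^{-1}g)^{-1}x)$, that is, $\hat\varphi_k(hx)=\lambda(h)\hat\varphi_k(x)$. So $f^k=f-\hat\varphi_k$ is equivariant with $e$-coordinate $f_e-\varphi_k$, and \eqref{eq:energy} gives $\int_X|df^k|^2\to0$.

Let $U_0\subset\tilde X$ be a small ball, and let $\Omega$ be a relatively compact connected open set with smooth boundary that contains $U_0$ and all $s_jU_0$. Only finitely many translates of $\Omega$ meet $\Omega$, so the fibers of $p$ meet $\Omega$ in a bounded number of points and $\int_\Omega|df^k|^2\le\mathrm{const}\int_X|df^k|^2\to0$. The Poincar\'e inequality on $\Omega$, applied to each coordinate and summed, gives $\int_\Omega\|f^k-\bar a_k\|^2\to0$, where $\bar a_k$ is the mean of $f^k$ over $\Omega$. By the Cauchy--Schwarz inequality, the means of $f^k$ over $U_0$ and over $s_jU_0$ differ from $\bar a_k$ by $o(1)$. If $a_k$ is the mean over $U_0$, the mean over $s_jU_0$ is $\mathcal A(s_j)a_k$, since $s_j$ is an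 isometry and $\mathcal A(s_j)$ is affine. So $\|\mathcal A(s_j)a_k-a_k\|\to0$, and $b\in\overline{B^1}$ by \eqref{eq:almost}, a contradiction.
\end{proof}

\begin{proposition}\label{prop:U}
There is a bounded nonconstant real pluriharmonic function $U$ on $\tilde X$ with $dU\in L^2$. The form $\alpha=\partial U$ is a nonzero closed holomorphic $L^2$ form.
\end{proposition}

\begin{proof}
Let $E$ be the closure of $dC_c^\infty(\tilde X;\mathbb R)$ in the space of real $L^2$ one-forms. It contains $d\varphi$ for every compactly supported Lipschitz function $\varphi$, as one sees by convolving $\varphi$ in charts. By Lemma~\ref{lem:notin}, $dv\notin E$ for $v=\operatorname{Re}f_e$ or $v=\operatorname{Im}f_e$. Let $\kappa_M(y)=\max(-M,\min(M,y))$. For a locally Lipschitz function $u$ we have $d(\kappa_M\circ u)=1_{\{|u|<M\}}\,du$ almost everywhere. So $d(\kappa_M\circ v)\to dv$ in $L^2$ as $M\to\infty$, and since $E$ is closed there is $M$ such that $v_M=\kappa_M\circ v$ has $dv_M\notin E$.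

Let $\theta$ be the element of least norm in the closed affine subspace $dv_M+E$. Then $\theta\ne0$ and $\theta\perp E$. Choose $\varphi_k\in C_c^\infty(\tilde X;\mathbb R)$ with $d(v_M-\varphi_k)\to\theta$, and truncate again: $u_k=\kappa_M\circ(v_M-\varphi_k)$. The function $u_k$ is locally Lipschitz and equals $v_M$ outside $\operatorname{supp}\varphi_k$, so $du_k\in dv_M+E$. Moreover $\|du_k\|\le\|d(v_M-\varphi_k)\|\to\|\theta\|$. Since $du_k-\theta\in E$ is orthogonal to $\theta$,
\[
\|du_k-\theta\|^2=\|du_k\|^2-\|\theta\|^2\to0 .
\]
As $|u_k|\le M$, a subsequence converges weak-$*$ in $L^\infty$ to a function $U$ with $|U|\le M$, and $dU=\theta$ as distributions. The relation $\theta\perp dC_c^\infty$ says that $U$ is weakly harmonic, so $U$ is smooth by elliptic regularity. It is not constant because $\theta\ne0$.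

It remains to pass from harmonic to pluriharmonic. The Laplacian $\Delta=dd^*+d^*d$ commutes with $d$, so $\Delta\,dU=0$. On a K\"ahler manifold $\Delta$ preserves the type of forms, so $\alpha=(dU)^{1,0}$ is a harmonic $L^2$ form. On a complete manifold harmonic $L^2$ forms are closed (Gaffney; Andreotti--Vesentini): integrating $\langle\Delta\alpha,\chi_R^2\alpha\rangle=0$ by parts gives $\|\chi_R\,d\alpha\|^2+\|\chi_R\,d^*\alpha\|^2\le\mathrm{const}\,R^{-2}\|\alpha\|^2$. Hence $d\alpha=0$. Its $(1,1)$-part is $\bar\partial\partial U=0$, so $U$ is pluriharmonic and $\alpha$ is holomorphic. Finally $\alpha\neq0$, since $dU=\alpha+\bar\alpha$.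
\end{proof}

\section{Leaves of finite area}\label{sec:leaves}

The function $U$ is not invariant under $G$ in any sense, and $\alpha$ does not descend to $X$. What descends is the foliation that $\alpha$ defines.

\begin{lemma}\label{lem:wedge}
For every $g\in G$ we have $\alpha\wedge g^*\alpha=0$.
\end{lemma}

\begin{proof}
The form $\alpha'=g^*\alpha$ is again closed, holomorphic and $L^2$. On a surface
\[
i\alpha\wedge\bar\alpha\wedge i\alpha'\wedge\bar\alpha'=(\alpha\wedge\alpha')\wedge\overline{(\alpha\wedge\alpha')},
\]
and if $\alpha\wedge\alpha'=h\,dz_1\wedge dz_2$ this equals $|h|^2\,(i\,dz_1\wedge d\bar z_1)\wedge(i\,dz_2\wedge d\bar z_2)$. So it suffices to show that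
\[
I_R=\int_{\tilde X}\chi_R^2\,i\,\partial U\wedge\bar\partial U\wedge i\alpha'\wedge\bar\alpha'
\]
tends to $0$. The integrand without the cutoff is exact, with a primitive that contains the factor $U$. Precisely, the $3$-form $\chi_R^2\,U\,\bar\partial U\wedge\alpha'\wedge\bar\alpha'$ is Lipschitz with compact support, so the integral of its exterior derivative vanishes. The forms $\bar\partial U$, $\alpha'$, $\bar\alpha'$ are closed, and their product has type $(1,2)$, so only the $(1,0)$-part of $d(\chi_R^2U)$ contributes:
\[
I_R=-2\int_{\tilde X}U\;i\,\partial\chi_R\wedge\overline{\chi_R\,\partial U}\wedge i\alpha'\wedge\bar\alpha' .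
\]
By the first computation, $(\sigma,\sigma')\mapsto i\sigma\wedge\bar\sigma'\wedge i\alpha'\wedge\bar\alpha'$ is a positive semidefinite Hermitian form on $(1,0)$-covectors. The Cauchy--Schwarz inequality gives $I_R\le2\sup|U|\,J_R^{1/2}I_R^{1/2}$ with
\[
J_R=\int_{\tilde X}i\,\partial\chi_R\wedge\bar\partial\chi_R\wedge i\alpha'\wedge\bar\alpha'\le\mathrm{const}\cdot R^{-2}\|\alpha'\|_{L^2}^2 .
\]
As $I_R$ is finite, $I_R\le4\sup U^2\cdot J_R\to0$.
\end{proof}

The bound on $U$ enters in the last step: without it the factor $U^2$ would stay inside the integral $J_R$, and finiteness of $\|\alpha'\|_{L^2}$ would not control it.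

\begin{proposition}\label{prop:leaves}
There is an uncountable set $\mathcal L$ of pairwise disjoint curves $\Lambda\subset X$ such that each $\Lambda$ is smooth and connected, its closure $\bar\Lambda$ in $\bar X$ is an irreducible algebraic curve with $\bar\Lambda\cap X=\Lambda$, and the image of $\pi_1(\Lambda)\to G$ is finite.
\end{proposition}

\begin{proof}
Since $\tilde X$ is simply connected, $\alpha=d\Phi$ for a holomorphic function $\Phi\colon\tilde X\to\mathbb C$. Let $\Sigma_t=\Phi^{-1}(t)$. The area form of a complex curve is the restriction of $\omega$, so integration along the fibers of $\Phi$ (the coarea formula) gives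
\[
\int_{\mathbb C}\operatorname{Area}(\Sigma_t)\,dA(t)=\int_{\tilde X}\tfrac i2\,d\Phi\wedge d\bar\Phi\wedge\omega=\mathrm{const}\cdot\|\alpha\|_{L^2}^2<\infty .
\]
The image $\Phi(\tilde X)$ is open and nonempty. Call $t\in\Phi(\tilde X)$ \emph{good} if it is a regular value and $\operatorname{Area}(\Sigma_t)<\infty$. By Sard's theorem almost every $t\in\Phi(\tilde X)$ is good, so there are uncountably many good values. For each good $t$ choose a connected component $L_t$ of $\Sigma_t$, a closed one-dimensional complex submanifold of $\tilde X$, and put $\Lambda_t=p(L_t)$. We write $L,\Lambda$ when $t$ is fixed.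

\emph{The map $p|_L\colon L\to X$ is proper.} Lelong's lower bound states that a closed analytic curve in a Euclidean ball of radius $r$ that passes through the center has area at least $\pi r^2$. Let $K\subset X$ be compact. The group $G$ acts cocompactly and isometrically on $p^{-1}(K)$, so finitely many charts, in which the metric is comparable to the Euclidean one, give $r,c>0$ such that a closed analytic curve through any $x\in p^{-1}(K)$ has area at least $c$ in $B(x,r)$. If the closed set $L\cap p^{-1}(K)$ were not compact, it would be unbounded, so it would contain infinitely many points at mutual distance greater than $2r$, and $L$ would have infinite area.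

\emph{Translates of leaves are equal or disjoint.} By Lemma~\ref{lem:wedge}, $d(\Phi\circ g)\wedge d\Phi=0$. Along $L$ the form $d\Phi$ is nonzero with kernel $TL$, so $d(\Phi\circ g)$ is a multiple of $d\Phi$ and vanishes on $TL$. Hence $\Phi$ is constant on $gL$ for every $g$. Suppose $gL_t$ meets $L_{t'}$, with $t,t'$ good. Then $gL_t\subset\Sigma_{t'}$, and $gL_t\subset L_{t'}$ by connectedness. A closed one-dimensional submanifold of the connected curve $L_{t'}$ is open and closed in it, so $gL_t=L_{t'}$. In particular $\Lambda_t$ and $\Lambda_{t'}$ are equal or disjoint.

\emph{The curve $\Lambda$ is smooth and closed, with finite image in $G$.} Let $K'\subset\tilde X$ be compact. The translate $gL$ meets $K'$ if and only if $g^{-1}K'$ meets the set $L\cap p^{-1}(p(K'))$, which is compact by properness. Since $G$ acts properly discontinuously, this happens for finitely many $g$. Thus the stabilizer $\operatorname{Stab}(L)$ is finite (take for $K'$ a point of $L$), and the distinct translates of $L$ form a locally finite family of disjoint closed submanifolds. Their union $p^{-1}(\Lambda)$ is a closed submanifold with $L$ as a connected component. So $\Lambda$ is a smooth connected closed complex curve in $X$,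 the map $L\to\Lambda$ is a covering with group $\operatorname{Stab}(L)$, and this finite group is, up to conjugacy, the image of $\pi_1(\Lambda)$ in $G$.

\emph{There are uncountably many distinct $\Lambda_t$.} The function $\Phi$ takes countably many values on $p^{-1}(\Lambda)=\bigcup_ggL$. If $\Lambda_{t'}=\Lambda$, then $t'$ is one of them. So each curve is $\Lambda_{t'}$ for countably many $t'$ only.

\emph{The closure is algebraic.} A closed analytic curve in $X$ may accumulate on all of a component of $D$, as the graph of $e^z$ does in $\mathbb P^1\times\mathbb P^1$. Finite area prevents this. Bishop's extension theorem \cite{Bishop} states that an analytic set of pure dimension $k$ and finite $2k$-dimensional volume in the complement of an analytic subset has analytic closure. Here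
\[
\operatorname{Area}_{\omega_0}(\Lambda)\le\operatorname{Area}_\omega(\Lambda)\le\operatorname{Area}_\omega(L)<\infty ,
\]
so $\bar\Lambda$ is analytic in $\bar X$, hence algebraic by Chow's theorem. It meets $X$ in $\Lambda$ because $\Lambda$ is closed in $X$, and it is irreducible because the connected manifold $\Lambda$ is dense in it.
\end{proof}

\section{From disjoint curves to a fibration}\label{sec:fibration}

The rest of the proof is algebraic. The curves $\Lambda$ are disjoint in $X$, but their closures may meet on $D$. For $X=\mathbb C^2\subset\mathbb P^2$ the parallel lines $\{x=t\}$ all pass through one point at infinity and have intersection number $1$. So intersection numbers on $\bar X$ do not show that the curves move in a pencil. We work with the parameter space instead. In the example, all lines form a two-dimensional family, but the lines that meet a given one in $\mathbb C^2$ are dense in this family; disjoint lines can only fill a one-dimensional subfamily. The proof below makes this count in general.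

\begin{proposition}\label{prop:fibration}
Let $X$ be a nonempty Zariski open subset of a smooth projective surface $\bar X$. Let $\mathcal L$ be an uncountable set of pairwise disjoint nonempty subsets $\Lambda\subset X$, each of the form $\bar\Lambda\cap X$ for an irreducible curve $\bar\Lambda\subset\bar X$. Then there are a smooth connected algebraic curve $C$ and a surjective morphism $\pi\colon X\to C$ such that infinitely many $\Lambda\in\mathcal L$ are fibers of $\pi$ as sets.
\end{proposition}

\begin{proof}
\emph{The family.} Since $\bar X$ is smooth and projective, the effective divisors on $\bar X$ are parametrized by a scheme $\operatorname{Div}(\bar X)$ that is open and closed in the Hilbert scheme \cite[I.1.13]{Kollar}. It has countably many connected components, each of them projective; divisors in one component are numerically equivalent; and the universal divisor in $\operatorname{Div}(\bar X)\times\bar X$ is a Cartier divisor. Write $\Theta_w$ for the divisor that corresponds to a point $w$, and $[\Lambda]$ for the point with $\Theta_{[\Lambda]}=\bar\Lambda$. These points are distinct; call them \emph{special}. There are countably many irreducible components in total, so one of them contains uncountably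 many special points. Among the irreducible closed subsets of $\operatorname{Div}(\bar X)$ with uncountably many special points choose one, $W$, of least dimension $d$, with its reduced structure. Then $d\ge1$, and
\begin{enumerate}
\item[(W1)] every proper closed subset of $W$ contains only countably many special points,
\end{enumerate}
since its finitely many components have smaller dimension. Next,
\begin{enumerate}
\item[(W2)] if $w,[\Lambda]\in W$ and $\Theta_w$ contains infinitely many points of $\Lambda$, then $w=[\Lambda]$.
\end{enumerate}
Indeed, $\Theta_w$ then contains the irreducible curve $\bar\Lambda$, so $\Theta_w-\bar\Lambda$ is effective. It is numerically trivial, so it has degree $0$ with respect to an ample class and is zero. For $x\in\bar X$ let $W_x=\{w\in W:x\in\Theta_w\}$. It is locally the zero set of one function on $W$, namely a local equation of the universal divisor restricted to $W\times\{x\}$. So each irreducible component of $W_x$ has dimension at least $d-1$.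

\emph{The dimension $d$ equals $1$.} Fix $[\Lambda]\in W$ and let $I=\bigcup_{x\in\Lambda}W_x$ be the set of members that meet $\Lambda$. It is the projection to $W$ of the part of the universal divisor in $W\times\Lambda$, so it is constructible by Chevalley's theorem. By disjointness, $[\Lambda]$ is the only special point in $I$. A dense constructible set contains a nonempty open set, and by (W1) such an open set contains uncountably many special points. So the closure $Z_\Lambda$ of $I$ is a proper closed subset and $\dim Z_\Lambda\le d-1$. For $x\in\Lambda$, a component of $W_x$ through $[\Lambda]$ has dimension at least $d-1$ and lies in $Z_\Lambda$, so it is an irreducible component of $Z_\Lambda$ of dimension $d-1$. There are finitely many such components and infinitely many $x$, so one component $Z$ lies in $W_x$ for infinitely many $x\in\Lambda$. By (W2) every point of $Z$ equals $[\Lambda]$. Hence $d-1=\dim Z=0$.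

Now $Z_\Lambda$ is finite, and by (W2) each $\Theta_w$ with $w\in Z_\Lambda\setminus\{[\Lambda]\}$ meets $\Lambda$ in a finite set. Since $W_x\subset Z_\Lambda$ for $x\in\Lambda$,
\begin{equation}\label{eq:star}
W_x=\{[\Lambda]\}\quad\text{for all but finitely many }x\in\Lambda .
\end{equation}

\emph{The total space.} Let $\nu\colon T\to W$ be the normalization, a smooth connected projective curve. Let $\mathcal V=\{(\tau,x)\in T\times\bar X:x\in\Theta_{\nu(\tau)}\}$ with its reduced structure and $q\colon\mathcal V\to\bar X$ the projection. Let $\mathcal L'$ be the infinite set of $\Lambda$ such that $[\Lambda]\in W$ has exactly one preimage $\tau_\Lambda$ in $T$; only finitely many points of $W$ have more than one. We show that $q$ is an isomorphism over $X$, so that every point of $X$ lies on exactly one member of the family and the member depends algebraically on the point.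

The variety $\mathcal V$ is irreducible. It is the support of a Cartier divisor in a threefold, so it has pure dimension $2$, and its fibers over $T$ are curves. A component $\mathcal V'$ is therefore not contained in a fiber, so it maps onto $T$, with nonempty fibers of pure dimension $1$. The fiber of $\mathcal V$ over $\tau_\Lambda$ is the irreducible curve $\{\tau_\Lambda\}\times\bar\Lambda$, so $\mathcal V'$ contains it, for every $\Lambda\in\mathcal L'$. Two distinct components meet in a closed set of dimension at most $1$, which cannot contain infinitely many curves. So there is one component.

The map $q$ is birational. Its image is closed and contains infinitely many curves, so $q$ is surjective and generically finite. Over a dense open set $O\subset\bar X$ its fibers have exactly $\deg q$ points. The complement of $O$ contains finitely many curves, so for some $\Lambda\in\mathcal L'$ all but finitely many points of $\Lambda$ lie in $O$. For such a point $x$ outside the exceptions in \eqref{eq:star}, the fiber $q^{-1}(x)=\nu^{-1}(W_x)\times\{x\}$ is one point. So $\deg q=1$.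

The fibers of $q$ over points $x\in X$ are finite. Otherwise the closed set $q^{-1}(x)\subset T\times\{x\}$ would be all of $T\times\{x\}$, and $x$ would lie in every $\Lambda\in\mathcal L'$, against disjointness. So over $X$ the map $q$ is proper with finite fibers, hence finite. A finite birational morphism onto a normal variety is an isomorphism.

Let $\pi\colon X\to T$ be the composition of $q^{-1}$ with the projection to $T$. Then $\pi^{-1}(\tau)=\Theta_{\nu(\tau)}\cap X$ as sets, and $\pi^{-1}(\tau_\Lambda)=\Lambda$ for $\Lambda\in\mathcal L'$. The image $C=\pi(X)$ is constructible and infinite, so it is the complement of a finite set in $T$.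
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fib}]
By \eqref{eq:gt1}, Sections~\ref{sec:harmonic} and~\ref{sec:leaves} apply. Let $\mathcal L$ be as in Proposition~\ref{prop:leaves} and $\pi\colon X\to C\subset T$ as in Proposition~\ref{prop:fibration}. The map $\pi$ is not proper, so local triviality over a general point needs control at infinity.

Blowing up points over $D$ finitely many times, we obtain a smooth projective surface $\hat X\supset X$ to which $\pi$ extends as a morphism $\hat\pi\colon\hat X\to T$. The boundary $\hat D=\hat X\setminus X$ is still a simple normal crossing divisor. Remove from $C$ the critical values of $\hat\pi$, which are finite in number by generic smoothness, the images of the singular points of $\hat D$ and of the components of $\hat D$ contained in fibers, and the branch values of $\hat\pi$ on the other components. Over the remaining set $C^\circ$, which is cofinite in $C$, the map $\hat\pi$ is a proper submersion, and near each point of $\hat D$ there are coordinates $(z,w)$ with $\hat\pi=w$ and $\hat D=\{z=0\}$. So vector fields on $C^\circ$ lift locally to vector fields tangent to $\hat D$, a partition of unity patches the lifts, and, as in Ehresmann's theorem, their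 flows give local trivializations of $\hat\pi$ that preserve $\hat D$. Hence $X^\circ=\pi^{-1}(C^\circ)\to C^\circ$ is a locally trivial fibration. Infinitely many members of $\mathcal L$ are fibers of $\pi$, so one of them, $\Lambda$, is a fiber over a point of $C^\circ$. It is connected, so
\[
\pi_1(\Lambda)\to\pi_1(X^\circ)\to\pi_1(C^\circ)\to1
\]
is exact.

For $c\in C\setminus C^\circ$ the fiber $\pi^{-1}(c)$ is a nonempty curve. Let $\mu_c$ be a small loop around $c$ and $m_c$ the greatest common divisor of the multiplicities of the components of the divisor $\pi^*(c)$. By \eqref{eq:meridian}, $G$ is the quotient of $\pi_1(X^\circ)$ by the normal closure of the meridians of all these components. Near a general point of a component of multiplicity $k$ the map $\pi$ has the form $(z,w)\mapsto z^k$, so a meridian maps to a conjugate of $\mu_c^{\pm k}$. Let $F$ be the image of $\pi_1(\Lambda)$ in $G$. It is finite by Proposition~\ref{prop:leaves}, and it is normal as the image of the kernel of $\pi_1(X^\circ)\to\pi_1(C^\circ)$ under a surjection. Dividing $\pi_1(X^\circ)$ first by this kernel and then by the meridians, we get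
\[
G/F\cong\pi_1(C^\circ)/\langle\!\langle\mu_c^{m_c}:c\in C\setminus C^\circ\rangle\!\rangle ,
\]
because the powers $\mu_c^k$ that occur generate the same cyclic group as $\mu_c^{m_c}$. Killing $\mu_c$ for the points with $m_c=1$ fills these points back in, so the right side is $\pi_1^{\mathrm{orb}}(C,m)$ for the multiplicities $m_c\ge2$.
\end{proof}

\section{Realizing extensions of orbifold groups}\label{sec:realize}

We generalize the construction of $\mathbb Z_2*\mathbb Z_2$ from the introduction. The group acts on a simply connected curve with finite stabilizers, and a second factor $Y$ makes the action free without changing the group. Let $(C,m)$ be an orbifold curve, $\Gamma=\pi_1^{\mathrm{orb}}(C,m)$ and $C^\circ=C\setminus\{c_1,\dots,c_k\}$. A \emph{uniformizing cover} is a finite Galois branched covering $C'\to C$ by a smooth connected algebraic curve that has ramification index $m_j$ at every point over $c_j$ and is unramified elsewhere. If its degree is $\nu$, there are $\nu/m_j$ points over $c_j$, so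
\begin{equation}\label{eq:RH}
\chi(C')=\nu\bigl(\chi(C)-k\bigr)+\sum_j\nu/m_j=\nu\,\chi^{\mathrm{orb}}(C,m).
\end{equation}
We use Riemann's existence theorem in this form: a finite connected covering of a smooth algebraic curve is an algebraic curve, and it extends to a branched covering across any chosen punctures, with ramification read off from the monodromy.

\begin{lemma}\label{lem:unif}
Suppose that $C$ is noncompact, or $\Gamma$ is infinite, or $\chi^{\mathrm{orb}}(C,m)<0$. Then there is a uniformizing cover $C'\to C$. If $\tilde C$ is the universal cover of $C'$, then $\Gamma$ acts on $\tilde C$ holomorphically, effectively and properly discontinuously with quotient $C$, and the deck group $\Gamma_1=\pi_1(C')$ is a subgroup of $\Gamma$ of finite index. Consequently: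
\begin{enumerate}
\item[(a)] if $\chi^{\mathrm{orb}}(C,m)<0$, then $\Gamma$ is infinite;
\item[(b)] if $C$ is compact and $\Gamma$ is infinite, then $\Gamma_1$ is the group of a closed orientable surface of genus at least $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $C$ is noncompact, $\pi_1(C^\circ)$ is free with a basis that contains $\mu_1,\dots,\mu_k$. Map it onto $\prod_j\mathbb Z_{m_j}$ by sending $\mu_j$ to the generator of the $j$-th factor and the other basis elements to $0$. The image of $\mu_j$ has order $m_j$, so the corresponding Galois covering of $C^\circ$, completed over the $c_j$, is a uniformizing cover. If $C$ is compact, the existence is classical \cite[\S2]{Scott}, except for the bad orbifolds: $\mathbb P^1$ with one point $c_1$, or with two points of different multiplicities. For these $\Gamma$ is finite cyclic and $\chi^{\mathrm{orb}}>0$, so they are excluded by the hypothesis.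

Let $C'^\circ\subset C'$ and $\tilde C^\circ\subset\tilde C$ be the preimages of $C^\circ$. The connected covering $\tilde C^\circ\to C^\circ$ corresponds to the kernel of $\pi_1(C'^\circ)\to\pi_1(C')$, which by \eqref{eq:meridian} is generated by all meridians of the points over the $c_j$. In $\pi_1(C^\circ)$ these meridians are conjugates of $\mu_j^{\pm m_j}$. Every conjugate occurs, since it lies in the normal subgroup $\pi_1(C'^\circ)$ and lifts to a path, followed by a small loop around a point over $c_j$, followed by the reverse path. So the kernel is the normal closure of the $\mu_j^{m_j}$ in $\pi_1(C^\circ)$, and $\tilde C^\circ\to C^\circ$ is Galois with group $\Gamma$. Deck transformations permute the punctured discs over a small punctured disc at $c_j$, so they extend holomorphically to $\tilde C$. The subgroup $\Gamma_1$, the image of $\pi_1(C'^\circ)$, is the deck group of $\tilde C\to C'$ and has index $\deg(C'\to C)$. Since it acts properly discontinuously, so does $\Gamma$. In (a), $\chi(C')<0$ by \eqref{eq:RH}, so $\Gamma_1$ is infinite. In (b), $C'$ is compact with infinite fundamental group.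
\end{proof}

\begin{proposition}\label{prop:realize}
Let $1\to F\to G\to\Gamma\to1$ be exact with $F$ finite and $\Gamma=\pi_1^{\mathrm{orb}}(C,m)$. Then $G$ is quasiprojective. If $\Gamma$ is infinite, then $G$ has a normal subgroup $N$ of finite index with $N\cap F=1$ and $N\cong\pi_1(C_N)$, where $C_N\to C$ is a uniformizing cover of degree $[G:N]/|F|$. In particular every free product of finitely many cyclic groups is quasiprojective.
\end{proposition}

\begin{proof}
If $\Gamma$ is finite, $G$ is finite and quasiprojective by Serre's theorem. Let $\Gamma$ be infinite, with $C'$, $\tilde C$, $\Gamma_1$ as in Lemma~\ref{lem:unif}, and let $G_1\le G$ be the preimage of $\Gamma_1$. We need a subgroup of $G$ of finite index that acts freely on $\tilde C$, so we look for a finite index subgroup of $G_1$ that meets $F$ trivially.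

If $C$ is noncompact, $\Gamma_1$ is free, the map $G_1\to\Gamma_1$ has a section, and its image is such a subgroup. If $C$ is compact, let $G_2$ be the kernel of the conjugation action $G_1\to\operatorname{Aut}(F)$, a subgroup of finite index, and let $\Gamma_2\le\Gamma_1$ be its image. Then $\Gamma_2=\pi_1(S)$ for a closed orientable surface $S$ of genus at least $1$, and $G_2$ is a central extension of $\Gamma_2$ by the finite abelian group $F_2=F\cap G_2$. Its class lies in $H^2(\Gamma_2;F_2)=H^2(S;F_2)\cong F_2$, where $S$ is aspherical and the isomorphism is evaluation on the fundamental class. Pullback to a connected covering of degree $\nu$ is multiplication by $\nu$ on $F_2$. Since $\Gamma_2$ maps onto $\mathbb Z$, it has a subgroup of index $|F_2|$. Over this subgroup the class vanishes, the extension splits, and the image of a section is the required subgroup.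

Let $N$ be the intersection of the conjugates in $G$ of this subgroup. It is normal of finite index, $N\cap F=1$, and its image $\bar N\cong N$ is a normal subgroup of $\Gamma$ contained in $\Gamma_1$, of index $[G:NF]=[G:N]/|F|$. So $N$ acts freely on $\tilde C$, and $C_N=\tilde C/N$ is a finite unramified covering of $C'$, hence an algebraic curve with $\pi_1(C_N)\cong N$. The map $C_N\to C$ is Galois with group $\Gamma/\bar N$ and has the same ramification as $C'\to C$, so it is a uniformizing cover of the stated degree. The finite group $H=G/N$ acts on $C_N$ by holomorphic automorphisms over $C$. These extend to the smooth compactification of $C_N$, so they are algebraic.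

Let $Y$ be a simply connected smooth projective variety with a free action of $H$. Let $G$ act on the simply connected manifold $\tilde C\times Y$ through $\Gamma$ on the first factor and through $H$ on the second. The action is properly discontinuous, since $N$ acts in this way on $\tilde C$ and has finite index. It is free: an element with a fixed point has trivial image in $H$, so it lies in $N$, which acts freely on $\tilde C$. The quotient has fundamental group $G$ and equals $(C_N\times Y)/H$, the quotient of a smooth quasiprojective variety by a free algebraic action of a finite group. It is smooth, connected and quasiprojective. The last statement is the case $F=1$, by \eqref{eq:open}.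
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:betti}]
Let $1\to F\to G\to\Gamma\to1$ be exact with $F$ finite and $\Gamma=\pi_1^{\mathrm{orb}}(C,m)$ infinite, and take $N$ as in Proposition~\ref{prop:realize}. Lemmas~\ref{lem:index} and~\ref{lem:curve} and formula \eqref{eq:RH} give
\begin{equation}\label{eq:formula}
\beta_1^{(2)}(G)=\frac{\beta_1^{(2)}(N)}{[G:N]}=\frac{-\chi(C_N)}{[G:N]}=\frac{-\chi^{\mathrm{orb}}(C,m)}{|F|}.
\end{equation}
If (i) holds, Theorem~\ref{thm:fib} provides the exact sequence. The group $G$ is infinite, so $\Gamma$ is infinite, and \eqref{eq:formula} gives $\chi^{\mathrm{orb}}(C,m)<0$. If (ii) holds, $G$ is quasiprojective by Proposition~\ref{prop:realize}, $\Gamma$ is infinite by Lemma~\ref{lem:unif}(a), and \eqref{eq:formula} gives $\beta_1^{(2)}(G)>0$.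
\end{proof}

For the other two theorems we must exclude compact curves, and this is done by counting ends. The \emph{number of ends} of a finitely generated group is the supremum, over finite sets $K$ of vertices of a Cayley graph, of the number of infinite components of the complement of $K$. We use three standard facts. The number of ends does not depend on the generating set and does not change under passage to a finite index subgroup or to a quotient by a finite normal subgroup. The group of a closed orientable surface of genus at least $1$ has one end, since it acts properly and cocompactly on the plane. By Stallings' theorem, a finitely generated group with more than one end is an amalgam $A*_{F_0}B$ with $F_0$ finite and $F_0\ne A,B$, or an HNN extension of a group $A$ over a finite subgroup $F_0$. We also use the Kurosh subgroup theorem: a subgroup of a free product is the free product of a free group and of subgroups of conjugates of the factors.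

\begin{lemma}\label{lem:noncompact}
Let $G$ be quasiprojective with $\dim Z^1(G;\ell^2G)>1$ and with more than one end. Then $G$ has a finite normal subgroup $F$ such that $G/F$ is a free product of finitely many cyclic groups.
\end{lemma}

\begin{proof}
Theorem~\ref{thm:fib} gives a finite normal subgroup $F$ with $G/F\cong\pi_1^{\mathrm{orb}}(C,m)$, an infinite group. If $C$ were compact, $G/F$ would contain a closed surface group of genus at least $1$ with finite index, by Lemma~\ref{lem:unif}(b), and $G$ would have one end. So $C$ is noncompact, and \eqref{eq:open} applies.
\end{proof}

\begin{lemma}\label{lem:sub}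
A finitely generated subgroup of a free product of cyclic groups is a free product of finitely many cyclic groups.
\end{lemma}

\begin{proof}
By the Kurosh theorem the subgroup is a free product of nontrivial cyclic groups. Its abelianization is the direct sum of these cyclic groups and is finitely generated. The generators involve finitely many summands, so there are finitely many factors.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
If $A$ and $B$ are free products of finitely many cyclic groups, so is $A*B$, and all three groups are quasiprojective by Proposition~\ref{prop:realize}. This proves one implication and, once the other is known, the last sentence of the theorem.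

Let $G=A*B$ be quasiprojective with $A,B\ne1$. Then $G$ is finitely generated, and so are its quotients $A$ and $B$. If $|A|=|B|=2$, both groups are cyclic. Otherwise $\dim Z^1(G;\ell^2G)>1$ by Lemma~\ref{lem:split}(a). The group $G$ has more than one end. To see this, take the Cayley graph for generators chosen in $A\cup B$, with edges given by right multiplication. An edge between two nontrivial elements joins reduced words that both begin with a letter of $A$ or both begin with a letter of $B$. So removing the vertex $e$ separates two infinite sets, and each of them is a finite union of components, one of which is infinite.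

Lemma~\ref{lem:noncompact} gives a finite normal subgroup $F$. By the Kurosh theorem a finite subgroup of $A*B$ lies in a conjugate of $A$ or of $B$, since a free product with two nontrivial factors is infinite. Say $F$ lies in a conjugate of $A$; the other case is symmetric. Being normal, $F$ lies in every conjugate of $A$, so $F\subset A\cap hAh^{-1}$ for $1\ne h\in B$. This intersection is trivial, because $hah^{-1}$ with $1\neq a\in A$ is a reduced word of length $3$. So $F=1$, $G$ is a free product of finitely many cyclic groups, and Lemma~\ref{lem:sub} applies to $A$ and $B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ends}]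
Suppose $G$ has a finite normal subgroup $F$ with $G/F$ a free product of finitely many cyclic groups, and let $K\le G$ be finitely generated. The image of $K$ in $G/F$ is a free product of finitely many cyclic groups by Lemma~\ref{lem:sub}, hence the orbifold group of a noncompact curve by \eqref{eq:open}. The kernel $K\cap F$ is finite, so $K$ is quasiprojective by Proposition~\ref{prop:realize}. The case $K=G$ gives one implication.

Conversely, let $G$ be quasiprojective with more than one end, and apply Stallings' theorem. Let first $G=A*_{F_0}B$. If $F_0$ has index $2$ in both $A$ and $B$, it is normal in both, hence in $G$, and $G/F_0\cong\mathbb Z_2*\mathbb Z_2$. Otherwise both indices are at least $2$ and one is at least $3$, so $\frac1{|A|}+\frac1{|B|}\le\frac5{6|F_0|}<\frac1{|F_0|}$ and $\dim Z^1>1$ by Lemma~\ref{lem:split}(a). Let now $G$ be an HNN extension of $A$ over $F_0$, with associated embedding $\varphi\colon F_0\to A$. If $F_0=A$, then $\varphi$ is an automorphism of the finite group $A$, so $A$ is normal in $G$ and $G/A\cong\mathbb Z$. Otherwise $\frac1{|A|}<\frac1{|F_0|}$ and $\dim Z^1>1$ by Lemma~\ref{lem:split}(b). In the two cases with $\dim Z^1>1$, Lemma~\ref{lem:noncompact} gives the required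 subgroup $F$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bishop}
E. Bishop, \emph{Conditions for the analyticity of certain sets}, 1964.

\bibitem{BM}
Indranil Biswas and Mahan Mj, \emph{Quasiprojective three-manifold groups and complexification of three-manifolds}, arXiv:1402.6418 (2014).

\bibitem{GM}
Goresky and MacPherson, \emph{Stratified Morse Theory}.

\bibitem{Kollar}
Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\bibitem{Luck}
L\"uck, \emph{$L^2$-Invariants}.

\bibitem{Scott}
Scott, \emph{The geometries of 3-manifolds}.

\end{thebibliography}
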